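# Uniform doubly stochastic matrices and the bridged Brownian sheet

## 1. Exponentials with fixed margins: a guess and its smallest cases

Choose a doubly stochastic $n\times n$ matrix $M$ uniformly at random, and add up its entries over the upper left $a\times b$ corner. The mean of this sum is $ab/n$. How does the sum fluctuate around its mean, for all $(a,b)$ at once, when $n$ is large?

Here is the first guess. The matrix $Z=nM$ is uniform among nonnegative matrices whose rows and columns all sum to $n$. Independent $\mathrm{Exp}(1)$ variables $E_{ij}$ have joint density $e^{-\sum E_{ij}}$, which is constant on the slice where all row and column sums equal $n$. So $Z$ should be a table of independent exponentials conditioned on its margins. Without the conditioning, $\frac1n\sum_{i\le sn,\,j\le tn}(E_{ij}-1)$ looks like a Brownian sheet $W$, the centered Gaussian process with covariance $\min(s,s')\min(t,t')$. Conditioning should force $W$ to vanish on the edges $s=1$ and $t=1$. For Gaussian processes this is a subtraction: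 put
$$f(s,t)=W(s,t)-sW(1,t)-tW(s,1)+stW(1,1).$$
The covariance of $W$ is a product of an $s$-factor and a $t$-factor, and the map $W\mapsto f$ applies $b(s)=w(s)-sw(1)$ in each variable. Since $b(s)$ has covariance $\min(s,s')-ss'$ and is uncorrelated with $w(1)$, the process $f$ has covariance
$$\mathbb E[f(s,t)f(s',t')]=(\min(s,s')-ss')(\min(t,t')-tt'),\tag{1}$$
and is independent of the edge values of $W$. So the guess is that the fluctuations converge to $f$. Let us fix the words.

**Definition (Birkhoff copula).** Let $n\ge2$. A Birkhoff copula is a real matrix $C=(C_{a,b})$, $a,b\in\{0,\dots,n\}$, such that (i) $C_{a,0}=C_{0,b}=0$ for all $a,b$; (ii) $C_{a,n}=C_{n,a}=a$ for all $a$; (iii) $C_{a',b'}+C_{a,b}\ge C_{a',b}+C_{a,b'}$ whenever $0\le a\le a'\le n$ and $0\le b\le b'\le n$. The set of these is $\mathcal B_n$.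

Equivalently, $C_{a,b}=\sum_{a'\le a,\,b'\le b}M_{a',b'}$ with $M$ doubly stochastic; $M$ is recovered by mixed differences, so $M\mapsto C$ is an affine bijection of polytopes. Uniform always means normalized Lebesgue measure inside the affine hull, and an affine bijection carries uniform to uniform. For example, for $n=2$ the only free entry is $C_{1,1}=M_{11}\in[0,1]$, so $\mathcal B_2$ is a segment.

**Definition (the random surface).** Let $\mathbb I=[0,1]$. For $X_n\in\mathcal B_n$ put $\mathbf y_n(\frac an,\frac bn)=\frac1n\big(X_{a,b}-\frac{ab}n\big)$, and extend $\mathbf y_n$ to $\mathbb I^2$ by bilinear interpolation of the four corner values on each square of side $\frac1n$.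

**Definition (bridged Brownian sheet).** $C^0_0(\mathbb I^2)$ is the space of continuous functions on $\mathbb I^2$ vanishing on $\partial\mathbb I^2$, with the sup norm $\|\cdot\|_{C^0}$. A bridged Brownian sheet is a centered Gaussian process $f$ on $\mathbb I^2$ with covariance (1).

For fixed $t$, $f(\cdot,t)$ is $\sqrt{t(1-t)}$ times a Brownian bridge; for example $f(\frac12,\frac12)$ has variance $\frac1{16}$.

The guess says that $n\mathbf y_n(\frac an,\frac bn)=X_{a,b}-\frac{ab}n$ is close in law to $f(\frac an,\frac bn)$.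

*The case $n=2$.* $X_{1,1}$ is uniform on $[0,1]$, so $n\mathbf y_n(\frac12,\frac12)=X_{1,1}-\frac12$ has variance $\frac1{12}$, against $\frac1{16}$ for $f$.

*The case $n=3$.* Write $M_{11}=1-c$, $M_{12}=u$, $M_{21}=v$, $M_{22}=w$. Nonnegativity of the other five entries says $u,v\le c$, $w\le1-u$, $w\le1-v$, and $w\ge c-u-v$. So for given $c,u,v$ the entry $w$ ranges over an interval of length $1-\max(u,v)-(c-u-v)_+$. Integrating over $u,v\in[0,c]$, the density of $c$ on $[0,1]$ is proportional to
$$c^2-\tfrac23c^3-\tfrac16c^3=c^2-\tfrac56c^3,\qquad \int_0^1\big(c^2-\tfrac56c^3\big)\,dc=\tfrac18 .$$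
Hence $\mathbb Ec=8(\frac14-\frac16)=\frac23$, as it must be, and $\mathbb Ec^2=8(\frac15-\frac5{36})=\frac{22}{45}$. The variance of $X_{1,1}-\frac13$ is $\frac{22}{45}-\frac49=\frac2{45}$, against $(\frac29)^2=\frac4{81}$ for $f(\frac13,\frac13)$. The ratio of variances was $\frac43$ for $n=2$ and is $\frac9{10}$ now, so nothing contradicts the guess.

*A case where it fails.* Let the table have two rows and $n$ columns, with row sums $n$ and column sums $2$. However large $n$ is, the interpolated surface is affine in $s$ on $[0,\frac12]$, and $f$ is not. Both side lengths must grow.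

## 2. Transportation polytopes and the three theorems

It costs nothing to allow rectangular tables. For integers $k,n\ge2$ let $T_{k,n}$ be the polytope of nonnegative $k\times n$ matrices $Z$ with all row sums $n$ and all column sums $k$. For $Z$ uniform on $T_{k,n}$ put
$$a_{ij}=Z_{ij}-1,\qquad A_{ij}=\frac{a_{ij}}{\sqrt{kn}} .$$
For any $k\times n$ array $A$ with zero row and column sums, let $S$ be the bilinear interpolation, on the cells of the grid, of
$$S\big(\tfrac ak,\tfrac bn\big)=\sum_{i\le a,\;j\le b}A_{ij}.\tag{2}$$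
Zero margins give $S\in C^0_0(\mathbb I^2)$. If $k=n$, then $M=Z/n$ is a uniform doubly stochastic matrix, its copula $X$ is uniform in $\mathcal B_n$, and
$$S(\tfrac an,\tfrac bn)=\tfrac1n\sum_{i\le a,\,j\le b}(Z_{ij}-1)=X_{a,b}-\tfrac{ab}n=n\,\mathbf y_n(\tfrac an,\tfrac bn),\qquad\text{so}\quad S=n\mathbf y_n.\tag{3}$$

The first theorem says that the guess is right. It confirms a conjecture stated in Juliana Freire, Nicolau C. Saldanha and Carlos Tomei, "Scaling limits of discrete copulas are bridged Brownian sheets", arXiv:1601.03321 (2016).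

**Theorem A.** There exist probability spaces $\Omega_n$ such that (a) on $\Omega_n$ there is a random variable $X_n$ uniformly distributed in $\mathcal B_n$; (b) on $\Omega_n$ a sample-continuous bridged Brownian sheet $f$ in $C_0^0(\mathbb I^2)$ is defined; (c) for all $\epsilon>0$, $\lim_{n\to\infty}\Pr[\|n\mathbf y_n-f\|_{C^0}>\epsilon]=0$. One may even take a single probability space carrying $f$ and all $X_n$, on which $\|n\mathbf y_n-f\|_{C^0}\to0$ almost surely.

For $0<\gamma\le1$ write $[h]_\gamma=\sup_{x\ne y}|h(x)-h(y)|/|x-y|_\infty^\gamma$ and $\|h\|_{C^{0,\gamma}}=\|h\|_{C^0}+[h]_\gamma$.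

**Theorem B.** Let $(k_\nu,n_\nu)$ be a sequence of pairs of integers $\ge2$, $Z_\nu$ uniform on $T_{k_\nu,n_\nu}$, and $S_\nu$ as above. Then $S_\nu$ converges in law in $C^0_0(\mathbb I^2)$ to the bridged Brownian sheet if and only if $\min(k_\nu,n_\nu)\to\infty$. In that case $S_\nu$ and $f$ can be coupled so that $\mathbb E\|S_\nu-f\|^p_{C^{0,\gamma}}\to0$ for all $p<\infty$ and all $\gamma<\frac12$. The range $\gamma<\frac12$ is sharp, since $f\notin C^{0,1/2}$ a.s.

The third theorem isolates what is used about uniform tables.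

**Theorem C.** Let $A=A_\nu$ be random $k\times n$ arrays, $k=k_\nu$, $n=n_\nu$, $\min(k,n)\to\infty$, such that

* (H1) the law of $A$ is invariant under all row permutations and all column permutations;
* (H2) all row and column sums vanish;
* (H3) with $a_{ij}=\sqrt{kn}\,A_{ij}$, $\sup_\nu\mathbb E|a_{11}|^p<\infty$ for every $p<\infty$.

The following are equivalent:

* (C1) $S\Rightarrow f$ in $C_0^0(\mathbb I^2)$, $f$ a bridged Brownian sheet;
* (C2) for some $(s_0,t_0)\in(0,1)^2$, $S(s_0,t_0)\Rightarrow N(0,\sigma_0^2)$, where $\sigma_0^2=s_0(1-s_0)t_0(1-t_0)$;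
* (C3) for some $(s_0,t_0)\in(0,1)^2$, $\mathbb ES(s_0,t_0)^2\to\sigma_0^2$ and $\mathbb ES(s_0,t_0)^4\to3\sigma_0^4$;
* (C4) $\mathbb Ea_{11}^2\to1$, $\mathbb Ea_{11}^2a_{22}^2\to1$, and $\mathbb Ea_{11}a_{12}a_{21}a_{22}\to0$;
* (C5) $\|A\|_{HS}\to1$ and $\|A\|_{op}\to0$ in probability.

Here $\Rightarrow$ is convergence in law, $\|A\|_{HS}^2=\sum A_{ij}^2$, and $\|A\|_{op}$ is the operator norm. Below, $C,C_r,\dots$ are constants independent of $\nu$, and $O(\cdot),o(\cdot)$ refer to $\nu\to\infty$ with $\min(k,n)\to\infty$.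

## 3. Comparison with unconditioned exponentials, and the factor it costs

Let us turn the heuristic into an inequality. The corner $(Z_{ij})_{i<k,\,j<n}$ determines $Z\in T_{k,n}$ through the margins. The all-ones matrix is a relative interior point of $T_{k,n}$, so the affine hull of $T_{k,n}$ is the space of all real matrices with the right margins, and the corner is an affine isomorphism from it onto $\mathbb R^{(k-1)(n-1)}$. Hence the corner is uniform on its image $T'$. Put $v_{k,n}=\mathrm{Leb}(T')$. For instance $T_{2,2}$ consists of the matrices with rows $(z,2-z)$ and $(2-z,z)$, so $T'=[0,2]$ and $v_{2,2}=2$.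

Let $E$ be a $(k-1)\times(n-1)$ matrix of i.i.d. $\mathrm{Exp}(1)$ variables. On $T'$ the sum of the entries is at most $(k-1)n\le kn$, so the density of $E$ is at least $e^{-kn}$ there. Therefore, for every Borel set $\mathcal A$,
$$\Pr(\text{corner of }Z\in\mathcal A)=\frac{\mathrm{Leb}(\mathcal A\cap T')}{v_{k,n}}\le\frac{e^{kn}}{v_{k,n}}\Pr(E\in\mathcal A).\tag{4}$$

One would like to carry the central limit theorem for $E$ over to $Z$ by (4). This stops at the factor $e^{kn}/v_{k,n}$. Take $\mathcal A=T'$: the left side is $1$, so the factor is at least $1/\Pr(E\in T')$. If $E\in T'$, then each of the $k-1$ independent row sums of $E$ is at most $n$. Each has mean and variance $n-1$, so by the central limit theorem this has probability tending to $\frac12$, hence at most $\frac34$ for $n\ge n_0$. The factor is thus at least $(4/3)^{k-1}$. For an event such as $\{S(\frac12,\frac12)>\epsilon\}$, which has probability of order one, the right side of (4) exceeds $1$ and says nothing.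

Inequality (4) does transfer events whose probability under $E$ is exponentially small in $kn$, provided the factor is $e^{o(kn)}$. We shall prove that it is, by a crude volume estimate. Which events are that rare? Deviations of an average of about $kn/4$ independent bounded terms, for example an average over disjoint $2\times2$ blocks. So (4) controls averages over blocks. By symmetry all blocks have the same law, so it gives the limit law of one $2\times2$ corner. It gives nothing directly about sums over a macroscopic rectangle.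

The gap between one corner and the whole surface will be bridged by (H1) and (H2) alone. Here is a first sign of how. If $R_1,\dots,R_N$ are exchangeable with $\sum R_i=0$, then taking the expectation of $R_1\sum_iR_i=0$ gives $\mathbb ER_1R_2=-\mathbb ER_1^2/(N-1)$. A correlation far too small to be seen by any limit theorem for a fixed window is computed exactly from a variance.

## 4. Sign arrays: the right covariance with the wrong limit

Under (H1) and (H2), $\mathbb Ea_{11}^2\to1$ already forces the covariance of $S$ to converge to that of $f$. Does this make the limit Gaussian? No. Let $k,n$ be even. Let $\varepsilon\in\{\pm1\}^k$ be uniform among sign vectors with sum $0$, let $\delta\in\{\pm1\}^n$ be the same independently, and put $a_{ij}=\varepsilon_i\delta_j$. Then (H1), (H2), (H3) hold. At grid points $S(\frac hk,\frac bn)=\big(k^{-1/2}\sum_{i\le h}\varepsilon_i\big)\big(n^{-1/2}\sum_{j\le b}\delta_j\big)$.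

Let $h/k\to s$. From $\varepsilon_1\sum\varepsilon_i=0$ and $\varepsilon_1\varepsilon_2\varepsilon_3\sum\varepsilon_i=0$,
$$\mathbb E\varepsilon_1\varepsilon_2=-\frac1{k-1},\qquad \mathbb E\varepsilon_1\varepsilon_2\varepsilon_3\varepsilon_4=-\frac{3\,\mathbb E\varepsilon_1\varepsilon_2}{k-3}=\frac3{(k-1)(k-3)} .$$
So $\frac1k\mathbb E(\sum_{i\le h}\varepsilon_i)^2\to s-s^2$. In the expansion of $(\sum_{i\le h}\varepsilon_i)^4$ the index patterns $iiii$, $iiij$, $iijj$, $iijl$, $ijlm$ occur $h$, $4h(h-1)$, $3h(h-1)$, $6h(h-1)(h-2)$, $h(h-1)(h-2)(h-3)$ times. Hence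
$$\tfrac1{k^2}\mathbb E\Big(\sum_{i\le h}\varepsilon_i\Big)^4\to 3s^2-6s^3+3s^4=3s^2(1-s)^2 .$$
The other factor behaves in the same way. So $\mathbb ES^2\to\sigma^2=s(1-s)t(1-t)$, the right variance, while $\mathbb ES^4\to9\sigma^4$ instead of $3\sigma^4$. All moments of $S$ are bounded (Lemma 2 below), so if $S(s,t)$ converged in law to $N(0,\sigma^2)$, its fourth moment would tend to $3\sigma^4$. It does not.

In this example $\mathbb Ea_{11}^2=\mathbb Ea_{11}^2a_{22}^2=1$ but $\mathbb Ea_{11}a_{12}a_{21}a_{22}=1$. The cyclic moment over a $2\times2$ corner detects the failure. Theorem C says that the three corner moments in (C4) are all that one has to check. The plan is now: tightness and moment bounds from (H1)–(H3); then (C4) $\Rightarrow$ (C1) by a random permutation of the columns; then (C4) for uniform tables by (4).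

## 5. Moment bounds and tightness from exchangeability

In this section $A$ satisfies (H1)–(H3). We use one theorem of Hoeffding (*Probability inequalities for sums of bounded random variables*, JASA 58 (1963), Thm 4): if $\varphi$ is convex and continuous, and $Y^\circ$, respectively $Y$, is the sum of a sample of size $p$ taken without, respectively with, replacement from the same finite population, then $\mathbb E\varphi(Y^\circ)\le\mathbb E\varphi(Y)$.

**Lemma 1.** For $I\subset[k]$, $J\subset[n]$, $r\in\mathbb N$: $\ \mathbb E\big(\sum_{I\times J}A_{ij}\big)^{2r}\le C_r\Big(\dfrac{|I||J|}{kn}\Big)^r$.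

**Step 1: independent summands.** The purpose is a benchmark with the right power of the number of terms. Let $Y_1,\dots,Y_p$ be i.i.d. and centered. Expand $\mathbb E(\sum_lY_l)^{2r}$ over index tuples. A tuple in which some index occurs exactly once contributes $0$. The others have at most $r$ distinct indices. Each is described by a partition of the $2r$ positions and a choice of at most $r$ indices, so there are at most $c_rp^r$ of them, with $c_r$ the number of partitions of a $2r$-set. A term with multiplicities $m_1,m_2,\dots$ is at most $\prod_q(\mathbb EY_1^{2r})^{m_q/2r}=\mathbb EY_1^{2r}$ in modulus. So $\mathbb E(\sum_lY_l)^{2r}\le c_rp^r\,\mathbb EY_1^{2r}$.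

**Step 2: exchangeable summands with sum zero.** Let $R_1,\dots,R_N$ be exchangeable with $\sum R_i=0$. Given the unordered list of values, $\sum_{i\in I}R_i$ is the sum of a sample of size $|I|$ without replacement from a population with mean $0$. By Hoeffding's theorem with $\varphi(x)=x^{2r}$ and Step 1, its conditional $2r$-th moment is at most $c_r|I|^r\cdot\frac1N\sum_iR_i^{2r}$. Taking expectations, $\mathbb E(\sum_{i\in I}R_i)^{2r}\le c_r|I|^r\,\mathbb ER_1^{2r}$.

**Step 3: rows, then columns.** The variables $R_i=\sum_{j\in J}A_{ij}$, $i\le k$, are exchangeable, and their sum is $0$ because column sums vanish. So the moment in the lemma is at most $c_r|I|^r\,\mathbb E(\sum_{j\in J}A_{1j})^{2r}$. The variables $A_{1j}$, $j\le n$, are exchangeable with sum $0$, so Step 2 applies again. The bound is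
$$c_r^2|I|^r|J|^r\,\mathbb EA_{11}^{2r}=c_r^2\Big(\frac{|I||J|}{kn}\Big)^r\mathbb Ea_{11}^{2r},$$
and (H3) bounds the last moment. $\square$

**Lemma 2.** $\|S(s,t)-S(s',t')\|_{L^{2r}}\le C_r(|s-s'|^{1/2}+|t-t'|^{1/2})$ for all points of $\mathbb I^2$. Consequently $\sup_\nu\mathbb E\|S\|^p_{C^{0,\gamma}}<\infty$ for all $0<\gamma<\frac12$, $p<\infty$, and the laws of $S_\nu$ are tight in $C^0_0(\mathbb I^2)$.

**Step 1: increments.** The purpose is to pass from grid points to all points. Let $g=knA_{ij}$ on cell $(i,j)$. Then $S(s,t)=\int_0^s\int_0^tg$, because both sides are bilinear on cells and agree at grid points. For $s<s'$ this gives $S(s',t)-S(s,t)=\sum_{ij}\alpha_i\beta_jA_{ij}$, where $\alpha_i\in[0,1]$ is the fraction of the $i$-th row interval covered by $[s,s']$ and $\beta_j\in[0,1]$ the fraction of the $j$-th column interval covered by $[0,t]$. There are at most $k(s'-s)$ full rows ($\alpha_i=1$) and at most two partial rows, with $\alpha_i\le\min(1,k(s'-s))$. There is at most one partial column. Split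 the sum accordingly into at most six pieces. By Lemma 1, the pieces with full rows are at most $C_r\big(k(s'-s)/k\big)^{1/2}=C_r(s'-s)^{1/2}$ in $L^{2r}$. A piece with one partial row is at most
$$C_r\alpha_ik^{-1/2}\le C_r\alpha_i^{1/2}k^{-1/2}\le C_r(s'-s)^{1/2} .$$
A weight $\beta_j\le1$ on a partial column only helps. The variable $t$ is treated in the same way.

**Step 2: chaining.** The purpose is a bound on the Hölder seminorm. Let $K_l$ be the maximum of $|S(x)-S(y)|$ over the pairs of horizontally or vertically adjacent points of the dyadic grid of mesh $2^{-l}$. There are $2\cdot2^l(2^l+1)\le4\cdot4^l$ pairs. Bounding the $p$-th power of the maximum by the sum, Step 1 gives $\|K_l\|_{L^p}\le C_p4^{(l+1)/p}2^{-l/2}$ for even integers $p$. Let $x_l$ be $x$ rounded down coordinatewise to mesh $2^{-l}$. Suppose $2^{-m-1}<|x-y|_\infty\le2^{-m}$. In each coordinate $x_m$ and $y_m$ differ by at most one step, so $|S(x_m)-S(y_m)|\le2K_m$. Likewise $x_l$ and $x_{l+1}$ differ by at most one step of mesh $2^{-l-1}$ in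 each coordinate, so $|S(x_{l+1})-S(x_l)|\le2K_{l+1}$. As $S$ is continuous,
$$|S(x)-S(y)|\le2K_m+\sum_{l\ge m}4K_{l+1}\le4\sum_{l\ge m}K_l\le4\cdot2^{-\gamma m}\sum_l2^{\gamma l}K_l\le4\cdot2^\gamma|x-y|_\infty^\gamma\sum_l2^{\gamma l}K_l .$$
The sum on the right is bounded in $L^p$, uniformly in $\nu$, as soon as $\gamma+\frac2p<\frac12$, which holds for all large even $p$. Smaller $p$ follow by Lyapunov's inequality. Since $S=0$ on $\partial\mathbb I^2$, we have $\|S\|_{C^0}\le[S]_\gamma$.

**Step 3: tightness.** By Arzelà–Ascoli, balls of $C^{0,\gamma}$ intersected with $C_0^0(\mathbb I^2)$ are compact in $C_0^0(\mathbb I^2)$. By Markov's inequality and Step 2 a large ball carries probability close to $1$ for all $\nu$. $\square$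

## 6. The matrix $AA^T$ and its zero row sums

Still assume (H1)–(H3). We want to control the quadratic quantity $V_I=\sum_j(\sum_{i\in I}A_{ij})^2$ for a block of rows $I$, because it will be the conditional variance in Section 7. Let $B=AA^T$, a $k\times k$ matrix, so that $V_I=\sum_{i,i'\in I}B_{ii'}$. By (H2), $\sum_{i'}B_{ii'}=\sum_jA_{ij}\sum_{i'}A_{i'j}=0$. By (H1) the law of $B$ is invariant under simultaneous permutations of its two indices. Put
$$m=\mathbb E\,\mathrm{tr}B=\mathbb Ea_{11}^2,\qquad x=\mathbb E(\mathrm{tr}B)^2,\qquad y=k^2\,\mathbb EB_{12}^2 .$$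

**Sizes.** By Cauchy–Schwarz and (H3), $\mathbb EB_{11}^2\le n^2\,\mathbb EA_{11}^4=O(k^{-2})$ and $x\le(kn)^2\,\mathbb EA_{11}^4=O(1)$. Since $B_{12}^2\le B_{11}B_{22}$, also $y\le k^2\,\mathbb EB_{11}^2=O(1)$.

**Relation to the corner moments.** In $x=(kn)^{-2}\sum\mathbb Ea_{ij}^2a_{i'j'}^2$, the terms with $i\ne i'$ and $j\ne j'$ number $k(k-1)n(n-1)$ and all equal $\mathbb Ea_{11}^2a_{22}^2$. The others are a fraction $O(\frac1k+\frac1n)$ of all terms and each is at most $\mathbb Ea_{11}^4$. Similarly $k^2\,\mathbb EB_{12}^2=k^2\big[n\,\mathbb EA_{11}^2A_{21}^2+n(n-1)\,\mathbb EA_{11}A_{12}A_{21}A_{22}\big]$. Thus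
$$x=\mathbb Ea_{11}^2a_{22}^2+O(\tfrac1k+\tfrac1n),\qquad y=\mathbb Ea_{11}a_{12}a_{21}a_{22}+O(\tfrac1n).\tag{5}$$
For the sign arrays of Section 4, $B_{ii'}=\varepsilon_i\varepsilon_{i'}/k$, and $m=x=y=1$.

**Lemma 3.** For $I\subset[k]$ with $|I|=sk$, uniformly in $I$,
$$\mathbb EV_I=m\,s(1-s)\tfrac k{k-1},\qquad \mathbb EV_I^2=(x+2y)\,s^2(1-s)^2+O(\tfrac1k).$$

**Step 1: the first moment.** Let $h=|I|$. We have $\mathbb EB_{11}=\frac mk$, and $\sum_iB_{1i}=0$ gives $\mathbb EB_{12}=-\frac m{k(k-1)}$. So $\mathbb EV_I=h\,\mathbb EB_{11}+h(h-1)\,\mathbb EB_{12}=\frac{hm}k\cdot\frac{k-h}{k-1}$, as claimed.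

**Step 2: all mixed second moments of $B$.** The purpose is to express each of them by $x$ and $y$; we may take $k\ge4$. From $x=k\,\mathbb EB_{11}^2+k(k-1)\,\mathbb EB_{11}B_{22}$ and $\mathbb EB_{11}^2=O(k^{-2})$,
$$k^2\,\mathbb EB_{11}B_{22}=x+O(\tfrac1k).$$
Now take the expectations of $B_{11}\sum_iB_{1i}$, $B_{11}\sum_iB_{2i}$, $B_{12}\sum_iB_{1i}$, $B_{12}\sum_iB_{3i}$, which all vanish. Grouping the values of $i$ by symmetry, they read
$$\begin{aligned}
\mathbb EB_{11}^2+(k-1)\,\mathbb EB_{11}B_{12}&=0,\\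
\mathbb EB_{11}B_{12}+\mathbb EB_{11}B_{22}+(k-2)\,\mathbb EB_{11}B_{23}&=0,\\
\mathbb EB_{11}B_{12}+\mathbb EB_{12}^2+(k-2)\,\mathbb EB_{12}B_{13}&=0,\\
2\,\mathbb EB_{12}B_{13}+\mathbb EB_{11}B_{23}+(k-3)\,\mathbb EB_{12}B_{34}&=0.
\end{aligned}$$
In the last line $i=1$ and $i=2$ give products with one shared index, and $i=3$ gives $B_{12}B_{33}$. Solving from the top,
$$\begin{aligned}
\mathbb EB_{11}B_{12}&=O(k^{-3}),& k^3\,\mathbb EB_{11}B_{23}&=-x+O(\tfrac1k),\\
k^3\,\mathbb EB_{12}B_{13}&=-y+O(\tfrac1k),& k^4\,\mathbb EB_{12}B_{34}&=x+2y+O(\tfrac1k).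
\end{aligned}$$

**Step 3: assembling.** Write $V_I=D+O_I$ with $D=\sum_{i\in I}B_{ii}$ and $O_I$ the off-diagonal part. Counting coincidences of indices,
$$\begin{aligned}
\mathbb ED^2&=h\,\mathbb EB_{11}^2+h(h-1)\,\mathbb EB_{11}B_{22}=s^2x+O(\tfrac1k),\\
2\,\mathbb EDO_I&=4h(h-1)\,\mathbb EB_{11}B_{12}+2h(h-1)(h-2)\,\mathbb EB_{11}B_{23}=-2s^3x+O(\tfrac1k),\\
\mathbb EO_I^2&=2h(h-1)\,\mathbb EB_{12}^2+4h(h-1)(h-2)\,\mathbb EB_{12}B_{13}+h(h-1)(h-2)(h-3)\,\mathbb EB_{12}B_{34}\\
&=2s^2y-4s^3y+s^4(x+2y)+O(\tfrac1k).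
\end{aligned}$$
The sum is $(x+2y)(s^2-2s^3+s^4)+O(\frac1k)$. $\square$

## 7. Permuting the columns: corner moments give the sheet

Here we prove (C4) $\Rightarrow$ (C1). Assume (H1)–(H3) and (C4). By (5), $m\to1$, $x\to1$, $y\to0$. If $|I|/k\to s$, Lemma 3 gives $\mathbb EV_I\to s(1-s)$ and $\mathbb EV_I^2\to s^2(1-s)^2$, so the variance of $V_I$ tends to $0$:
$$V_I\to s(1-s)\quad\text{in }L^2.\tag{6}$$

The idea is that by (H1) we may shuffle the columns by an extra independent uniform permutation. Given $A$, every linear combination of block sums becomes a permutation sum, and such sums obey a central limit theorem. We use the Berry–Esseen bound of Bolthausen (Z. Wahrsch. verw. Geb. 66 (1984)). Let $\tau$ be a uniform permutation of $[n]$, let $d$ be a real $n\times n$ matrix with zero row and column sums, and let $\hat\sigma^2=\frac1{n-1}\sum_{b,j}d(b,j)^2>0$. Then, with $K$ absolute and $\Phi$ the standard normal distribution function,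
$$\sup_u\Big|\Pr\Big(\sum_bd(b,\tau(b))\le\hat\sigma u\Big)-\Phi(u)\Big|\le K\hat\sigma^{-3}\,\frac1n\sum_{b,j}|d(b,j)|^3 .\tag{7}$$
The number $\hat\sigma^2$ is the variance of the permutation sum. Indeed the mean is $0$, and the second moment is $\frac1n\sum d^2+\frac1{n(n-1)}\sum_{b\ne b',\,j\ne j'}d(b,j)d(b',j')$. For fixed $(b,j)$ the sum of $d(b',j')$ over $b'\ne b$, $j'\ne j$ is the total, minus row $b$, minus column $j$, plus $d(b,j)$, that is, $d(b,j)$. So the second moment is $\big(\frac1n+\frac1{n(n-1)}\big)\sum d^2=\frac1{n-1}\sum d^2$.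

**Step 1: reduction to block sums.** The purpose is to set up the finite-dimensional distributions. By Lemma 2, replacing $(s,t)$ by $(\lfloor sk\rfloor/k,\lfloor tn\rfloor/n)$ changes $S$ by $o(1)$ in $L^2$. Finitely many points lie on a product grid $0=s_0<\dots<s_\mu=1$, $0=t_0<\dots<t_\lambda=1$. Let $I_\alpha=\{i:\lfloor s_{\alpha-1}k\rfloor<i\le\lfloor s_\alpha k\rfloor\}$ and $J_\beta$ likewise. Put $p_\alpha=s_\alpha-s_{\alpha-1}$, $q_\beta=t_\beta-t_{\beta-1}$, $\hat q_\beta=|J_\beta|/n\to q_\beta$, and $S_{\alpha\beta}=\sum_{I_\alpha\times J_\beta}A_{ij}$. The values of $S$ at the rounded grid points are sums of the $S_{\alpha\beta}$. By the Cramér–Wold theorem it suffices to prove, for all real $(\theta_{\alpha\beta})$,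
$$L:=\sum_{\alpha,\beta}\theta_{\alpha\beta}S_{\alpha\beta}\Rightarrow N(0,\sigma^2),\quad \sigma^2=\sum_{\alpha,\alpha',\beta,\beta'}\theta_{\alpha\beta}\theta_{\alpha'\beta'}(p_\alpha\delta_{\alpha\alpha'}-p_\alpha p_{\alpha'})(q_\beta\delta_{\beta\beta'}-q_\beta q_{\beta'}).\tag{8}$$
Since (1) is a product of two Brownian bridge covariances, and bridge increments over the given intervals have covariance $p_\alpha\delta_{\alpha\alpha'}-p_\alpha p_{\alpha'}$, this $\sigma^2$ is the variance of the same combination of block increments of $f$.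

**Step 2: $L$ as a permutation sum.** Let $w_j^\alpha=\sum_{i\in I_\alpha}A_{ij}$, so $\sum_jw^\alpha_j=0$ because row sums vanish. Let $\beta(b)$ be the index with $b\in J_{\beta(b)}$. Then $L=\sum_b\sum_\alpha\theta_{\alpha\beta(b)}w_b^\alpha$. Let $\tau$ be a uniform permutation of $[n]$ independent of $A$. By column invariance $L$ has the law of $\sum_bd(b,\tau(b))$ with $d(b,j)=\sum_\alpha\theta_{\alpha\beta(b)}w_j^\alpha$. To get zero row and column sums, center:
$$\mathring d(b,j)=\sum_\alpha(\theta_{\alpha\beta(b)}-\bar\theta_\alpha)w^\alpha_j,\qquad \bar\theta_\alpha=\sum_\beta\hat q_\beta\theta_{\alpha\beta}.$$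
Summing over $j$ gives $0$ because $\sum_jw^\alpha_j=0$. Summing over $b$ gives $0$ by the choice of $\bar\theta_\alpha$. The centering does not change the permutation sum, since $\sum_b\sum_\alpha\bar\theta_\alpha w^\alpha_{\tau(b)}=\sum_\alpha\bar\theta_\alpha\sum_jw_j^\alpha=0$.

**Step 3: the conditional variance converges.** Given $A$, the variance of the permutation sum is
$$\hat\sigma^2=\frac1{n-1}\sum_{b,j}\mathring d(b,j)^2=\frac n{n-1}\sum_{\alpha,\alpha'}\Big[\sum_\beta\hat q_\beta(\theta_{\alpha\beta}-\bar\theta_\alpha)(\theta_{\alpha'\beta}-\bar\theta_{\alpha'})\Big]\sum_jw_j^\alpha w_j^{\alpha'} .$$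
By (6), $\sum_j(w_j^\alpha)^2=V_{I_\alpha}\to p_\alpha-p_\alpha^2$ in $L^2$. For $\alpha\ne\alpha'$ the sets $I_\alpha$, $I_{\alpha'}$ are disjoint, and by polarization and (6)
$$\sum_jw_j^\alpha w_j^{\alpha'}=\tfrac12\big(V_{I_\alpha\cup I_{\alpha'}}-V_{I_\alpha}-V_{I_{\alpha'}}\big)\to\tfrac12\big[(p_\alpha+p_{\alpha'})(1-p_\alpha-p_{\alpha'})-p_\alpha(1-p_\alpha)-p_{\alpha'}(1-p_{\alpha'})\big]=-p_\alpha p_{\alpha'} .$$
The bracket in the formula for $\hat\sigma^2$ converges to $\sum_{\beta,\beta'}(q_\beta\delta_{\beta\beta'}-q_\beta q_{\beta'})\theta_{\alpha\beta}\theta_{\alpha'\beta'}$. Hence $\hat\sigma^2\to\sigma^2$ in probability.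

**Step 4: the limit law of $L$.** If $\sigma^2=0$, then the conditional second moment $\hat\sigma^2$ of the permutation sum tends to $0$ in probability, so $L\to0$ in probability. Let $\sigma^2>0$. Lemma 1 with $J=\{1\}$, $r=2$ gives $\mathbb E|w^\alpha_1|^3\le(\mathbb E|w_1^\alpha|^4)^{3/4}\le C\big(\tfrac{|I_\alpha|}{kn}\big)^{3/2}\le Cn^{-3/2}$. So
$$\mathbb E\,\frac1n\sum_{b,j}|\mathring d(b,j)|^3\le C_\theta\,n\cdot n^{-3/2}\to0 .$$
As $\hat\sigma\to\sigma>0$ in probability, the right side of (7) tends to $0$ in probability. So, given $A$, the probability that the permutation sum is at most $u$ differs from $\Phi(u/\hat\sigma)$ by $o(1)$ in probability. All quantities are bounded by $1$, and $\Phi(u/\hat\sigma)\to\Phi(u/\sigma)$ in probability. Taking expectations, $\Pr(L\le u)\to\Phi(u/\sigma)$. This is (8).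

**Step 5: from finite-dimensional laws to the surface.** By Lemma 2 and Prokhorov's theorem, every subsequence of the laws of $S$ has a further subsequence converging weakly in $C_0^0(\mathbb I^2)$. By (8) the limit has the finite-dimensional laws of a centered Gaussian process with covariance (1), and these determine a law on $C_0^0(\mathbb I^2)$. So $S\Rightarrow f$ with $f$ sample-continuous; its existence is obtained as well, as soon as one family of arrays satisfies (C4), and Section 8 supplies one. $\square$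

## 8. A crude volume bound and the law of one corner

Now let $Z$ be uniform on $T_{k,n}$. (H2) is clear. Row and column permutations are affine bijections of $T_{k,n}$, so (H1) holds; in particular $n\,\mathbb EZ_{11}=n$, so $\mathbb EZ_{11}=1$.

**(H3) by log-concavity.** We need moments bounded uniformly in $k,n$. Let $G(u)=\Pr(Z_{11}\ge u)=\mathrm{Leb}(T'\cap\{e_{11}\ge u\})/v_{k,n}$. Since $T'$ is convex, $(1-\lambda)(T'\cap\{e_{11}\ge u_0\})+\lambda(T'\cap\{e_{11}\ge u_1\})\subset T'\cap\{e_{11}\ge(1-\lambda)u_0+\lambda u_1\}$. The Brunn–Minkowski inequality, in the form $\mathrm{Leb}((1-\lambda)P+\lambda Q)\ge\mathrm{Leb}(P)^{1-\lambda}\mathrm{Leb}(Q)^\lambda$, shows that $G$ is log-concave. Also $G(0)=1$, and $G(3)\le\frac13$ by Markov's inequality. For $u\ge3$ write $3=(1-\frac3u)\cdot0+\frac3u\cdot u$. Then $\frac13\ge G(3)\ge G(0)^{1-3/u}G(u)^{3/u}=G(u)^{3/u}$, so $G(u)\le3^{-u/3}$. Hence $\sup_{k,n}\mathbb EZ_{11}^p<\infty$ for every $p<\infty$.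

**Lemma 4.** If $\min(k,n)\to\infty$, then $v_{k,n}\ge e^{kn-o(kn)}$.

The idea is to impose only the column sums, where the volume is explicit, and then to correct the row sums by a small shift. Transposing the corner gives $v_{k,n}=v_{n,k}$, so assume $k\le n$. Fix $\delta\in(0,1)$.

**Step 1: the polytope with column sums only.** Let $\Delta=\{\xi\in\mathbb R^k_{\ge0}:\sum\xi_i=k\}$. View $\Delta^n$ as the set of nonnegative $k\times n$ matrices with column sums $k$, with coordinates the first $k-1$ rows. The volume of $\Delta$ in $k-1$ coordinates is $\frac{k^{k-1}}{(k-1)!}=\frac{k^k}{k!}$. We use $k!\le e\sqrt k(k/e)^k$. (The ratio $c_k=k!/(\sqrt k(k/e)^k)$ has $c_1=e$ and $c_k/c_{k+1}=e^{-1}(1+\frac1k)^{k+1/2}\ge1$, since $\log(1+\frac1k)=2\,\mathrm{artanh}\frac1{2k+1}\ge\frac2{2k+1}$.) So $\mathrm{Leb}(\Delta^n)\ge(e^{k-1}k^{-1/2})^n$.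

**Step 2: the row sums of a uniform $z\in\Delta^n$ are close to $n$.** Let $r_i=\sum_jz_{ij}-n$ and $\mathcal G=\{z\in\Delta^n:|r_i|\le\delta n\ \text{for all }i\le k\}$. The columns of $z$ are i.i.d. uniform on $\Delta$. The part of $\Delta$ with $\xi_i>u$ is a simplex scaled by $1-\frac uk$, so $\Pr(z_{ij}>u)=(1-\frac uk)_+^{k-1}\le e^{-u(k-1)/k}\le e^{-u/2}$. By symmetry $\mathbb Ez_{ij}=1$. Thus $r_i$ is a sum of $n$ i.i.d. centered variables with bounded fourth moment, and $\mathbb Er_i^4\le Cn^2$ by Step 1 of Lemma 1. Since $k\le n$,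
$$\Pr(\mathcal G^c)\le k\,\frac{Cn^2}{(\delta n)^4}\le\frac{C\delta^{-4}}n\to0 .$$

**Step 3: shifting the rows.** For $z\in\mathcal G$ put $p_{ij}=z_{ij}-r_i/n$. The row sums of $p$ are $n$. The column sums stay $k$ because $\sum_ir_i=kn-kn=0$. All $p_{ij}\ge-\delta$. For each row $i<k$, the map $(z_{i1},\dots,z_{in})\mapsto(p_{i1},\dots,p_{i,n-1},r_i)$ has Jacobian of modulus $1$: passing to $(z_{i1},\dots,z_{i,n-1},r_i)$ is unimodular, and then one subtracts a multiple of the last coordinate from the others. So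
$$\mathrm{Leb}(\mathcal G)\le(2\delta n)^{k-1}\,\mathrm{Leb}\{\text{corners of }p:\ p\ge-\delta,\text{ row sums }n,\text{ column sums }k\}=(2\delta n)^{k-1}(1+\delta)^{(k-1)(n-1)}v_{k,n}.$$
The equality holds because $p\mapsto(p+\delta)/(1+\delta)$, with $\delta$ added to each entry, maps this set of matrices onto $T_{k,n}$: its row sums become $(n+\delta n)/(1+\delta)=n$, and likewise for columns.

**Step 4: taking logarithms.** As $\mathrm{Leb}(\mathcal G)=\Pr(\mathcal G)\,\mathrm{Leb}(\Delta^n)$ and $\log(1+\delta)\le\delta$,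
$$\log v_{k,n}\ge\log\Pr(\mathcal G)+n\big(k-1-\tfrac12\log k\big)-(k-1)\log(2\delta n)-\delta kn .$$
Divide by $kn$. The terms $\frac1k+\frac{\log k}{2k}$ and $\frac{(k-1)\log(2\delta n)}{kn}$ tend to $0$, so $\liminf\frac{\log v_{k,n}}{kn}\ge1-\delta$. Let $\delta\downarrow0$. $\square$

**Lemma 5.** If $\min(k,n)\to\infty$, then $(Z_{11},Z_{12},Z_{21},Z_{22})$ converges in law, with all mixed moments, to i.i.d. $\mathrm{Exp}(1)$ variables.

**Step 1: transfer of rare events.** By (4) and Lemma 4, $\Pr(\text{corner of }Z\in\mathcal A)\le e^{o(kn)}\Pr(E\in\mathcal A)$ for every Borel set $\mathcal A$, with $o(kn)$ independent of $\mathcal A$.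

**Step 2: block averages.** Let $\varphi:\mathbb R^4_{\ge0}\to[-1,1]$ be continuous and let $\bar\varphi$ be its mean under i.i.d. $\mathrm{Exp}(1)$ variables. Let $F$ be the average of $\varphi$ over $N=\lfloor\frac{k-1}2\rfloor\lfloor\frac{n-1}2\rfloor$ disjoint $2\times2$ blocks of the corner; $N\ge kn/8$ for large $k,n$. Under $E$ the blocks are independent, and Hoeffding's inequality for means of $N$ independent variables in $[-1,1]$ gives $\Pr(|F(E)-\bar\varphi|>\epsilon)\le2e^{-N\epsilon^2/2}$. By Step 1,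
$$\Pr(|F(Z)-\bar\varphi|>\epsilon)\le2e^{o(kn)-kn\epsilon^2/16}\to0 .$$

**Step 3: one block.** By (H1) all blocks have the law of $(Z_{11},Z_{12},Z_{21},Z_{22})$. So $\mathbb E\varphi(Z_{11},Z_{12},Z_{21},Z_{22})=\mathbb EF(Z)\to\bar\varphi$, because $F$ is bounded. This is convergence in law. By (H3) and Hölder, every mixed moment is uniformly integrable, so moments converge. $\square$

With $\eta=\mathrm{Exp}(1)-1$, of mean $0$ and variance $1$, Lemma 5 gives $\mathbb Ea_{11}^2\to1$, $\mathbb Ea_{11}^2a_{22}^2\to1$, $\mathbb Ea_{11}a_{12}a_{21}a_{22}\to(\mathbb E\eta)^4=0$. So (C4) holds, and Section 7 yields: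

**Proposition 6.** If $\min(k,n)\to\infty$ and $Z$ is uniform on $T_{k,n}$, then $S\Rightarrow f$ in $C_0^0(\mathbb I^2)$.

## 9. Square tables: the coupling of Theorem A

Take $k=n$. By (3) and Proposition 6, $n\mathbf y_n\Rightarrow f$ in the Polish space $C^0_0(\mathbb I^2)$. What remains is to realize this on one space, with $X_n$ itself defined there. Skorokhod's theorem gives, on one probability space $\Omega$, random elements $g_n$ with the law of $n\mathbf y_n$ and a sample-continuous bridged Brownian sheet $f$ with $\|g_n-f\|_{C^0}\to0$ a.s.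

Let $\Psi_n:\mathcal B_n\to C_0^0(\mathbb I^2)$ be the map $X\mapsto n\mathbf y_n$. It is affine, continuous and injective, so $\Psi_n(\mathcal B_n)$ is compact, and it carries the law of $g_n$. After a modification on a null set, define $X_n=\Psi_n^{-1}(g_n)$, that is,
$$(X_n)_{a,b}=g_n(\tfrac an,\tfrac bn)+\tfrac{ab}n .$$
This is measurable. Its law is the image under $\Psi_n^{-1}$ of the image under $\Psi_n$ of the uniform law, hence uniform in $\mathcal B_n$. Its $n\mathbf y_n$ equals $g_n$. So $\|n\mathbf y_n-f\|_{C^0}\to0$ a.s. on $\Omega$, and with $\Omega_n=\Omega$ properties (a), (b), (c) hold. This proves Theorem A. $\blacksquare$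

## 10. Hölder norms and fixed side length: Theorem B

**If: convergence.** This is Proposition 6. Skorokhod's theorem gives a coupling with $\|S_\nu-f\|_{C^0}\to0$ a.s.

**Moments of Hölder norms.** The purpose is to upgrade this convergence. For $0<\gamma<\frac12$ we have $[f]_\gamma\le\liminf[S_\nu]_\gamma$, so by Lemma 2 and Fatou's lemma all moments of $\|S_\nu\|_{C^{0,\gamma}}$ and $\|f\|_{C^{0,\gamma}}$ are bounded uniformly in $\nu$. Hence $\|S_\nu-f\|_{C^0}^p$ is uniformly integrable and $\mathbb E\|S_\nu-f\|_{C^0}^p\to0$. Let $0<\gamma'<\gamma<\frac12$ and $\rho=\gamma'/\gamma$. Writing $|h(x)-h(y)|=|h(x)-h(y)|^{1-\rho}|h(x)-h(y)|^\rho$ gives $[h]_{\gamma'}\le(2\|h\|_{C^0})^{1-\rho}[h]_\gamma^\rho$. By Hölder's inequality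
$$\mathbb E[S_\nu-f]_{\gamma'}^p\le\big(\mathbb E(2\|S_\nu-f\|_{C^0})^p\big)^{1-\rho}\big(\mathbb E[S_\nu-f]^p_\gamma\big)^\rho\to0 .$$
Every $\gamma'<\frac12$ is reached in this way.

**Sharpness.** $2f(\cdot,\frac12)$ is a Brownian bridge, which has the law of $w(s)-sw(1)$ with $w$ a Brownian motion. By Lévy's modulus of continuity $w$ is a.s. not $\frac12$-Hölder, and the linear term does not change this. So a.s. $f\notin C^{0,\gamma}$ for $\gamma\ge\frac12$. As $S_\nu\in C^{0,\gamma}$, the norm of $S_\nu-f$ is then infinite.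

**Only if.** If $\min(k_\nu,n_\nu)\not\to\infty$, then along a subsequence one of the two numbers is constant. Exchanging coordinates, which preserves the law of $f$, we may assume $k_\nu=k_0$. Then $S_\nu$ lies in the set of $h\in C_0^0(\mathbb I^2)$ with $h(\cdot,t)$ affine on $[0,\frac1{k_0}]$ for every $t$. This set is closed. If $S_\nu\Rightarrow f$, the portmanteau theorem would put $f$ in this set almost surely. But with $s=\frac1{k_0}$, the variable $f(\frac s2,\frac12)-\frac12f(s,\frac12)$ has the law of $\frac12\big(w(\frac s2)-\frac12w(s)\big)$, since the terms with $w(1)$ cancel. This is Gaussian with variance $\frac14\big(\frac s2+\frac s4-\frac s2\big)=\frac s{16}>0$, so it is a.s. nonzero, and $f(\cdot,\frac12)$ is a.s. not affine on $[0,s]$. $\blacksquare$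

## 11. Reading the corner off two moments at one point: Theorem C

(C4) $\Rightarrow$ (C1) is Section 7, and (C1) $\Rightarrow$ (C2) is trivial. For (C2) $\Rightarrow$ (C3): by Lemma 2 all moments of $S(s_0,t_0)$ are bounded, so convergence in law gives convergence of moments, and $N(0,\sigma_0^2)$ has fourth moment $3\sigma_0^4$.

**(C3) $\Rightarrow$ (C4), Step 1: set-up at a grid point.** We want exact formulas for two moments of $S$. By Lemma 2 we may replace $(s_0,t_0)$ by grid points $(s,t)=(\frac hk,\frac bn)\to(s_0,t_0)$: the change of $S$ is $o(1)$ in $L^4$, so both moments change by $o(1)$. Let $I=[h]$ and $w_j=\sum_{i\in I}A_{ij}$. The $w_j$ are exchangeable with $\sum_jw_j=0$. Moreover $S(s,t)=\sum_{j\le b}w_j$, $V:=V_I=\sum_jw_j^2$, and $\mathbb Ew_1^4=O(n^{-2})$ by Lemma 1.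

**Step 2: the second moment.** From $n\,\mathbb Ew_1^2=\mathbb EV$ and $\mathbb Ew_1w_2=-\mathbb Ew_1^2/(n-1)$,
$$\mathbb ES^2=b\,\mathbb Ew_1^2\Big(1-\frac{b-1}{n-1}\Big)=\tfrac n{n-1}\,t(1-t)\,\mathbb EV .$$
Together with Lemma 3 this is the exact formula $\mathbb ES^2=m\,s(1-s)t(1-t)\frac k{k-1}\frac n{n-1}$. As a check against Section 1: for $k=n=2$ we have $m=\frac13$ and the formula gives $\frac1{12}$. For $k=n=3$ we have $m=9\cdot\frac2{45}=\frac25$, and at $(\frac13,\frac13)$ it gives $\frac25\cdot\frac4{81}\cdot\frac94=\frac2{45}$.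

**Step 3: the fourth moment.** From $\mathbb EV^2=n\,\mathbb Ew_1^4+n(n-1)\,\mathbb Ew_1^2w_2^2$ we get $n^2\,\mathbb Ew_1^2w_2^2=\mathbb EV^2+O(\frac1n)$. Multiply $\sum_jw_j=0$ by $w_1^3$, by $w_1^2w_2$ and by $w_1w_2w_3$, and take expectations:
$$\begin{aligned}
\mathbb Ew_1^4+(n-1)\,\mathbb Ew_1^3w_2&=0,&\text{so}\quad \mathbb Ew_1^3w_2&=O(n^{-3});\\
\mathbb Ew_1^3w_2+\mathbb Ew_1^2w_2^2+(n-2)\,\mathbb Ew_1^2w_2w_3&=0,&\text{so}\quad n^3\,\mathbb Ew_1^2w_2w_3&=-\mathbb EV^2+O(\tfrac1n);\\
3\,\mathbb Ew_1^2w_2w_3+(n-3)\,\mathbb Ew_1w_2w_3w_4&=0,&\text{so}\quad n^4\,\mathbb Ew_1w_2w_3w_4&=3\,\mathbb EV^2+O(\tfrac1n).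
\end{aligned}$$
Expand $\mathbb E(\sum_{j\le b}w_j)^4$ with the multiplicities $b$, $4b(b-1)$, $3b(b-1)$, $6b(b-1)(b-2)$, $b(b-1)(b-2)(b-3)$ of Section 4:
$$\mathbb ES^4=\mathbb EV^2(3t^2-6t^3+3t^4)+O(\tfrac1n)=3t^2(1-t)^2\,\mathbb EV^2+O(\tfrac1n).$$

**Step 4: conclusion.** Inserting Lemma 3,
$$\mathbb ES^2=m\,s(1-s)t(1-t)+o(1),\qquad \mathbb ES^4=3(x+2y)\,[s(1-s)t(1-t)]^2+o(1).\tag{9}$$
So (C3) gives $m\to1$ and $x+2y\to1$. By Jensen's inequality $x\ge m^2$, and $y\ge0$ as a second moment. Hence $\liminf x\ge1$ while $x\le x+2y\to1$, so $x\to1$ and $y\to0$. By (5) this is (C4). For the sign arrays $x+2y=3$, and (9) returns the value $9\sigma^4$ of Section 4.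

**(C4) $\Leftrightarrow$ (C5), Step 1: norms in terms of $B$.** By (5), (C4) means $m\to1$, $x\to1$, $y\to0$. We have $\|A\|_{HS}^2=\mathrm{tr}B$ and, by symmetry, $\mathbb E\,\mathrm{tr}B^2=k\,\mathbb EB_{11}^2+k(k-1)\,\mathbb EB_{12}^2=y+O(\frac1k)$. Since $B$ is positive semidefinite with largest eigenvalue $\|A\|_{op}^2$,
$$\|A\|_{op}^4\le\mathrm{tr}B^2\le\|A\|_{op}^2\,\mathrm{tr}B,\qquad \mathrm{tr}B^2\le(\mathrm{tr}B)^2 .\tag{10}$$

**Step 2: (C4) $\Rightarrow$ (C5).** From $m\to1$ and $x\to1$, $\mathrm{tr}B\to1$ in $L^2$, so $\|A\|_{HS}\to1$ in probability. From $y\to0$, $\mathbb E\,\mathrm{tr}B^2\to0$, so $\|A\|_{op}\to0$ in probability by (10).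

**Step 3: (C5) $\Rightarrow$ (C4).** By (10), $\mathrm{tr}B\to1$ and $\mathrm{tr}B^2\to0$ in probability. To pass to expectations we need uniform integrability. Now $\mathrm{tr}B$ is the average of the $kn$ numbers $a_{ij}^2$, so $\mathbb E(\mathrm{tr}B)^3\le\mathbb Ea_{11}^6=O(1)$. Hence $\mathrm{tr}B$ and $(\mathrm{tr}B)^2$ are uniformly integrable, and so is $\mathrm{tr}B^2\le(\mathrm{tr}B)^2$. Therefore $m\to1$, $x\to1$ and $\mathbb E\,\mathrm{tr}B^2\to0$, that is, $y\to0$. $\blacksquare$
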